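# Theta divisors with Seshadri constant below two

We work over $\mathbb C$. "General" means: outside a proper Zariski closed subset (on a curve, outside finitely many points).

## 1. Ppavs, Jacobians, multiplicities, Seshadri constants

**Definition (ppav).** A principally polarized abelian variety $(A,\Theta)$ of dimension $g$ is a complex torus $A=T/\Lambda$, $T=T_0A$, with an ample effective divisor $\Theta$ such that $\Theta^g=g!$. Then $H^0(A,\mathcal O(\Theta))$ is one-dimensional, and
$$\varphi_\Theta:A\to \mathrm{Pic}^0A,\qquad a\mapsto t_a^*\mathcal O(\Theta)\otimes\mathcal O(-\Theta),\qquad t_a(z)=z+a,$$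
is an isomorphism. After a translation $\Theta=\{\theta=0\}$ with $\theta$ the Riemann theta function, a function on $T$. It is even, so $-\Theta=\Theta$. We normalize $\Theta$ in this way.

*Example.* For $g=1$, $A$ is an elliptic curve and $\Theta$ is one point. For $g=2$, if $C$ is a smooth curve of genus $2$, then $JC$ with a copy of $C$ as $\Theta$ is a ppav.

**Definition (decomposable).** A ppav is decomposable if it is isomorphic, as a ppav, to a product of ppavs of positive dimension, where $A_1\times A_2$ carries $\Theta=\mathrm{pr}_1^*\Theta_1+\mathrm{pr}_2^*\Theta_2$.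

*Example.* On a product $E_1\times E_2$ of elliptic curves, $\Theta$ is a union of two elliptic curves meeting at one point. It is reducible, unlike the theta divisor of a genus $2$ Jacobian.

**(F1)** The theta divisor of an indecomposable ppav is irreducible (Birkenhake–Lange, *Complex Abelian Varieties*, §4.3). It is also reduced: if $\Theta=k\Theta'$, then $g!=k^g\,\Theta'^g$ and $\Theta'^g$ is a positive multiple of $g!$. Its stabilizer is trivial for any ppav: $\Theta+a=\Theta$ gives $\varphi_\Theta(a)=0$, so $a=0$.

**Definition (Jacobians).** For a smooth curve $C$ of genus $g$, let $W_k\subset\mathrm{Pic}^kC$ be the set of classes of effective divisors of degree $k$. By Riemann, the canonical theta divisor of $JC$ is a translate of $W_{g-1}$, and $\operatorname{mult}_L W_{g-1}=h^0(L)$. If $C$ is hyperelliptic with involution $\iota$, we write $g^1_2$ for the class of $p+\iota p$; then $K_C\sim(g-1)g^1_2$, and $JC$ is called a hyperelliptic Jacobian. We write $C-C=\{p-q\}\subset JC$.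

*Example.* For $C$ hyperelliptic of genus $g\ge3$ we have $h^0(g^1_2+D)\ge2$ for effective $D$, so $g^1_2+W_{g-3}\subset\operatorname{Sing}W_{g-1}$. For $g=3$ this exhibits the singular point $g^1_2$ of $W_2$.

**Definition (multiplicity of a curve).** Let $Y\subset X$ be an irreducible curve through $x$ with normalization $\nu:N\to Y$. Let $Z=\sum k_yy$ be the divisor on $N$ of the ideal $\nu^{-1}(\mathfrak m_x)\mathcal O_N$. Then $\operatorname{mult}_xY=\deg Z$.

*Example.* For the cusp $t\mapsto(t^2,t^3)$ we get $Z=2\cdot[0]$, multiplicity $2$. At a node, $Z$ is the sum of two distinct points, again multiplicity $2$.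

We use this in the following form: *if a section $f$ of a line bundle $L$ vanishes to order $\ge a$ at $x$, then $\nu^*f$ vanishes on $aZ$; so if $L\cdot Y<a\operatorname{mult}_xY$, then $f$ vanishes on $Y$.*

**Definition (Seshadri constant).** For a variety $X$ with a divisor $D$,
$$\epsilon(X,D):=\inf_{x\in C\subset X}\frac{C\cdot D}{\operatorname{mult}_x(C)},$$
the infimum over all points $x\in X$ and all curves $C\subset X$ through $x$.

*Example.* On $\mathbb P^2$ with $D$ a line, intersecting a curve with a general line through $x$ shows that its degree is at least its multiplicity at $x$. Lines attain equality, so $\epsilon=1$.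

On a ppav, the ratio is unchanged when curve and point are translated together, so we may take $x=0$. If a curve has ratio $<2$ at $x$, so has one of its irreducible components through $x$: degrees and multiplicities add, and components missing $x$ only raise the ratio. So *from now on curves are irreducible and reduced.*

**Definition (Gauss map).** For $\Theta$ irreducible and reduced, let $P:=\mathbb P(T^*)$ be the space of lines in $T^*$. The Gauss map $\gamma:\Theta_{sm}\to P$ sends $s$ to the line spanned by $d\theta(s)$. Both sides have dimension $g-1$, and $\gamma(-s)=\gamma(s)$.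

*Example.* For $g=2$ and $\Theta\cong C$, the map sends $p$ to the line of forms $\omega\in H^0(K_C)=T^*$ vanishing at $p$. This is the canonical double cover $C\to\mathbb P^1$.

## 2. Which ppavs have $\epsilon(A,\Theta)<2$?

A small Seshadri constant means that some curve is very singular at a point compared with its degree. Grushevsky's "Geometry of $A_g$ and Its Compactifications", arXiv:0711.0094 (2007), contains the following conjecture.

**Conjecture.** For $g\ge4$, if $\epsilon(A,\Theta)<2$, then either $A$ is decomposable, or it is a hyperelliptic Jacobian.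

The conjecture is true.

**Theorem A.** Let $(A,\Theta)$ be an indecomposable ppav of dimension $g\ge4$ with $\epsilon(A,\Theta)<2$. Then $(A,\Theta)$ is a hyperelliptic Jacobian.

**Theorem B.** (i) If $(A,\Theta)=\prod_i(A_i,\Theta_i)$, then $\epsilon(A,\Theta)=\min_i\epsilon(A_i,\Theta_i)$.

(ii) For indecomposable $(A,\Theta)$ of dimension $g$: $\epsilon=\frac{2g}{g+1}$ if $g=1$ or if $g\ge2$ and $A$ is a hyperelliptic Jacobian; $\epsilon=\frac{12}7$ if $g=3$ and $A$ is a non-hyperelliptic Jacobian; $\epsilon\ge2$ otherwise. Hence $\epsilon(A,\Theta)<2$ iff some indecomposable factor has dimension $\le3$ or is a hyperelliptic Jacobian, and every value of $\epsilon$ below $2$ has the form $\frac{2b}{b+1}$ with $b\ge1$ an integer.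

(iii) If $A=JC$ with $C$ hyperelliptic of genus $g\ge3$ with involution $\iota$, the irreducible curves $Y$ with $\frac{Y\cdot\Theta}{\operatorname{mult}_xY}<2$ for some $x$ are exactly the translates of $\{p-\iota p\}$.

Since $\frac{12}7<2$, the hypothesis $g\ge4$ cannot be weakened.

## 3. Elliptic curves and products

For $g=1$ the only curve is $A$ itself, and $A\cdot\Theta=1$. So $\epsilon=1$.

**Proof of Theorem B(i).** By induction it suffices to treat $A=A_1\times A_2$; write $\epsilon_i=\epsilon(A_i,\Theta_i)$. Let $Y\ni x$ be an irreducible curve with $\operatorname{mult}_xY=m$. If $Y$ is contracted by one projection, it is a curve in a translate of the other factor, and its ratio is a ratio on that factor; all ratios on both factors arise this way. Otherwise the projection formula gives $Y\cdot\Theta=\mathrm{pr}_{1*}Y\cdot\Theta_1+\mathrm{pr}_{2*}Y\cdot\Theta_2$. The cycle $\mathrm{pr}_{i*}Y$ has multiplicity $\ge m$ at $y_i=\mathrm{pr}_i(x)$: its multiplicity is the degree of the pullback of $\mathfrak m_{y_i}$ to the normalization of $Y$, and near the points over $x$ this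 pullback is contained in the pullback of $\mathfrak m_x$. Hence $Y\cdot\Theta\ge(\epsilon_1+\epsilon_2)m\ge\min(\epsilon_1,\epsilon_2)\,m$. So $\epsilon=\min(\epsilon_1,\epsilon_2)$. $\square$

For example, an elliptic factor forces $\epsilon\le1$, whatever the other factors are; this is why decomposable ppavs are set aside in the conjecture.

## 4. Curves inside $C-C$

Let $C$ be a smooth curve of genus $g\ge2$ and $\delta:C\times C\to JC$, $(p,q)\mapsto p-q$. Let $f_1,f_2$ be the fiber classes and $\Delta$ the diagonal; $f_i^2=0$, $f_1f_2=f_i\Delta=1$, $\Delta^2=2-2g$.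

**Lemma 1.** (a) $\delta^*\Theta\equiv(g-1)(f_1+f_2)+\Delta$. (b) The scheme $\delta^{-1}(0)$ is $\Delta$. (c) Let $Y\ni0$ be an irreducible curve contained in $C-C$, $d=Y\cdot\Theta$, $m=\operatorname{mult}_0Y$. There is an irreducible curve $N'\subset C\times C$ with $\delta(N')=Y$. Any such $N'$ is different from $\Delta$ and, with $n:=(f_1+f_2)\cdot N'$,
$$\frac dm=1+\frac{(g-1)\,n}{\Delta\cdot N'}.\tag{1}$$

*Proof.* (a) Let $L$ be a general line bundle of degree $g-1$, and let $D_L\subset C\times C$ be the pullback of the translate of $\Theta$ for which $(p,q)\in D_L$ iff $h^0(L+p-q)>0$. For $p$ in a dense open set, $L+p$ is a general bundle of degree $g$, so $|L+p|$ consists of one divisor $D_p$ with $g$ distinct points. The restriction of $D_L$ to $\{p\}\times C$ has degree $C\cdot\Theta=g$ and support $D_p$, so it equals $D_p\sim L+p$. Since $\Delta$ restricts to $p$, the bundle $\mathcal O(D_L-\Delta)$ restricts to $L$ on $\{p\}\times C$ for $p$ in a dense set. By the seesaw theorem $\mathcal O(D_L-\Delta)=\mathrm{pr}_1^*L_1\otimes\mathrm{pr}_2^*L$. The degree of $D_L$ on $C\times\{q\}$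 is also $g$, so $\deg L_1=g-1$.

(b) Set-theoretically $p-q\sim0$ iff $p=q$. Near $\Delta$ the ideal of $\delta^{-1}(0)$ is generated by the functions $\int_q^p\omega$, $\omega\in H^0(K_C)$. Such a function is $t(p)-t(q)$ times a unit when $\omega$ does not vanish at the point, and $|K_C|$ is base point free.

(c) By (a), $(\delta^*\Theta)^2=2(g-1)^2+4(g-1)+(2-2g)=2g(g-1)>0$. So $C-C$ is a surface and $\delta^{-1}(Y)$ is a proper closed subset mapping onto $Y$; one of its components is a curve $N'$ with $\delta(N')=Y$. Always $N'\ne\Delta$, as $\delta(\Delta)=0$. The normalization of $N'$ has some degree $\varrho$ over that of $Y$. Pull back to it first $\Theta$, then the ideal $\mathfrak m_0$, using (b) for the latter. This gives $\varrho d=\delta^*\Theta\cdot N'=(g-1)n+\Delta\cdot N'$ and $\varrho m=\Delta\cdot N'$. Divide. $\square$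

**The curve $\{p-\iota p\}$.** Let $C$ be hyperelliptic and $\Gamma'=\{(p,\iota p)\}$. The fiber product $C\times_{\mathbb P^1}C=\Delta+\Gamma'$ is the pullback of the diagonal of $\mathbb P^1\times\mathbb P^1$, so $\Gamma'\equiv2(f_1+f_2)-\Delta$. Hence $(f_1+f_2)\cdot\Gamma'=2$ and $\Delta\cdot\Gamma'=4-(2-2g)=2g+2$, and (1) gives the ratio at $0$
$$1+\frac{2(g-1)}{2g+2}=\frac{2g}{g+1}<2 .$$
If $Y\ni0$ is another irreducible curve in $C-C$, it is the image of some $N'\ne\Gamma',\Delta$. Then $N'\cdot\Gamma'\ge0$ says $\Delta\cdot N'\le2n$, and (1) gives ratio $\ge\frac{g+1}2$. We have $\frac{g+1}2\ge\frac{2g}{g+1}$ because $(g+1)^2\ge4g$, and $\frac{g+1}2\ge2$ when $g\ge3$.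

**Genus $2$.** Here $C-C$ is a closed surface in a surface, so $C-C=JC$. Every curve through $0$ has been treated, and $\epsilon=\frac43=\frac{2g}{g+1}$.

## 5. Sections vanishing to order four, and Jacobians

From now on a *curve of small ratio* is an irreducible curve $Y\ni0$ with
$$d:=Y\cdot\Theta<2m,\qquad m:=\operatorname{mult}_0Y .$$
A sensible first attempt is to trap $Y$ in a small base locus. Let $\Gamma_{00}=\{f\in H^0(A,2\Theta):\operatorname{mult}_0f\ge4\}$.

**Lemma 2.** Every $f\in\Gamma_{00}$ vanishes on $Y$. If $s\in\operatorname{Sing}\Theta$, then $\theta(\cdot+s)$ vanishes on $Y$.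

*Proof.* $2\Theta\cdot Y=2d<4m$, and $\theta(\cdot+s)$ has multiplicity $\ge2$ at $0$ while $d<2m$. $\square$

**Proposition 3.** Let $C$ be hyperelliptic of genus $g\ge3$. The only curve of small ratio in $JC$ is $\{p-\iota p\}$. Consequently Theorem B(iii) holds and $\epsilon(JC,\Theta)=\frac{2g}{g+1}$.

*Proof.* By Lemma 2, $Y+\operatorname{Sing}\Theta\subset\Theta$. As $g^1_2+W_{g-3}\subset\operatorname{Sing}W_{g-1}$, for each $x\in Y$ we get $x+g^1_2+W_{g-3}\subset W_{g-1}$. Put $L=x+g^1_2$, of degree $2$; we claim $h^0(L)>0$. Suppose $h^0(L)=0$. If $\deg L'<g-1$ and $h^0(L')=0$, then $h^0(K_C-L')=g-1-\deg L'>0$. So for a general point $p$ we have $h^0(K_C-L'-p)=h^0(K_C-L')-1$, and Riemann–Roch gives $h^0(L'+p)=h^0(L')=0$. Adding $g-3$ general points to $L$ one at a time, we reach degree $g-1$ with $h^0=0$, contradicting the inclusion. So $x+g^1_2\sim p+q$, i.e. $x=p+q-g^1_2=p-\iota q$. Thus $Y\subset C-C$, and §4 gives ratio $\ge\frac{g+1}2\ge2$ unless $Y=\{p-\iota p\}$. $\square$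

For the other Jacobians we cite two facts.

**(F3)** (Welters, Acta Math. 157 (1986).) For a non-hyperelliptic Jacobian $JC$ of dimension $g$, the base locus of $\Gamma_{00}$ is, as a set, $C-C$ if $g\ge5$, and $C-C$ together with at most two points if $g=4$.

**(F4)** (Enriques–Babbage–Petri.) For $C$ non-hyperelliptic of genus $g\ge5$, the quadrics containing the canonical curve cut out, as a set: the curve itself; or a rational normal surface scroll of degree $g-2$ whose rulings cut the $g^1_3$ (trigonal case); or the Veronese surface (plane quintics).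

**Proposition 4.** Let $C$ be non-hyperelliptic of genus $g\ge4$. Then $JC$ contains no curve of small ratio.

(This case is also due to Debarre, *Seshadri constants of abelian varieties*; here is a derivation.)

*Proof.* **Step 1: pass to $C\times C$.** By Lemma 2 and (F3), the irreducible curve $Y$ lies in $C-C$. Take $N'$ as in Lemma 1. Since $d<2m$, (1) gives
$$(g-1)\,n<\Delta\cdot N'.\tag{2}$$

**Step 2: find lines in the quadrics through the canonical curve.** A quadric $q$ containing the canonical curve gives, by polarization, a symmetric section $b_q$ of $K_C\boxtimes K_C$ vanishing on $\Delta$. Locally $b_q(s,t)=(s-t)h(s,t)$ with $h$ antisymmetric, so $h$ vanishes on the diagonal too. Thus $b_q$ is a section of $K_C\boxtimes K_C(-2\Delta)$, whose degree on $N'$ is $2(g-1)n-2\Delta\cdot N'<0$ by (2). So $b_q|_{N'}=0$ for every $q$. For $(p,p')\in N'$ with $p\ne p'$ we have $q(p,p)=q(p',p')=q(p,p')=0$: the line $\overline{pp'}$ lies in all quadrics containing the canonical curve. Infinitely many lines occur, since each contains only finitely many points of $C$.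

**Step 3: show that $N'$ lies in $C\times_{\mathbb P^1}C$ for some $g^1_3$.**

Let $g\ge5$. Neither $C$ nor the Veronese surface contains a line (curves on the latter have even degree), so by (F4) $C$ is trigonal and our lines lie in the scroll. The scroll is not a cone. Indeed, for distinct divisors $D,D'$ of the $g^1_3$ we have $h^0(D+D')\ge3$, so $r:=h^0(D+D')-1\ge 2$. If $D+D'$ were nonspecial, then $h^0=7-g\le2$; so it is special. As $6<2g-2$ and $C$ is not hyperelliptic, Clifford gives $r<3$. So $r=2$, and $D+D'$ spans a space of dimension $5-2=3$: two rulings are disjoint. So the scroll is a smooth $S_{a,b}$, $1\le a\le b$, $a+b=g-2\ge3$, hence $b\ge2$. A line in it that is not a ruling meets each ruling in at most one reduced point, so it is a section of degree $1$. Sections of degree $c$ correspond to quotients $\mathcal O(a)\oplus\mathcal O(b)\to\mathcal O(c)$ on $\mathbb P^1$. If $\mathcal O(b)\to\mathcal O(c)$ is nonzero, then $c\ge b\ge2$. If it is zero, the section is the one given by the projection to $\mathcal O(a)$, and $c=a$. So there is at most one line besides the rulings.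 Hence for all but finitely many $(p,p')\in N'$ the line is a ruling, and $p,p'$ lie in one divisor of a $g^1_3$.

Let $g=4$. Then $C$ is the intersection of its unique quadric with a cubic. The line lies in the quadric and not in $C$, so it meets $C$ in a divisor of degree $3$ containing $p,p'$. By geometric Riemann–Roch, this collinear divisor moves in a $g^1_3$. There are at most two $g^1_3$'s: the divisors of a $g^1_3$ span lines meeting the quadric in a scheme of length at least $3$, hence contained in it. These lines form an irreducible one-parameter family, so a ruling of the quadric, and the ruling determines the $g^1_3$. The quadric is irreducible because $C$ is nondegenerate, so it has at most two rulings.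

In both cases the irreducible curve $N'$ lies in $C\times_{\mathbb P^1}C$ for one $g^1_3$. This $g^1_3$ is base point free because $C$ is not hyperelliptic.

**Step 4: compute.** Write $C\times_{\mathbb P^1}C=\Delta+\mathsf T$; pulling back the diagonal of $\mathbb P^1\times\mathbb P^1$ gives $\mathsf T\equiv3(f_1+f_2)-\Delta$. The fiber product is finite, flat and generically étale over each factor. So it is reduced, and its components dominate both factors; thus $\mathsf T$ is reduced and does not contain $\Delta$. So $N'$ is a component of $\mathsf T$. We have $f_i\cdot\mathsf T=2$ and $\Delta\cdot\mathsf T=6-(2-2g)=2g+4$.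

If $\mathsf T$ is irreducible, then $N'=\mathsf T$, $n=4$, and (2) reads $4(g-1)<2g+4$, i.e. $g<4$: a contradiction. Otherwise $\mathsf T$ has two components, each of degree $1$ over both factors. So $N'$ is the graph of an automorphism $\sigma$ of $C$ over $\mathbb P^1$. On a general fiber (three points) $\sigma$ has no fixed point, so it is a $3$-cycle, and the other component is the graph of $\sigma^{-1}$. The swap of factors exchanges the two components and preserves $\Delta$. So $\Delta\cdot N'=g+2$, $n=2$, and (2) reads $2(g-1)<g+2$, i.e. $g<4$: a contradiction. $\square$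

## 6. What order-four sections cannot see

Propositions 3 and 4 settle Theorem A *once $A$ is known to be a Jacobian*. For an abstract indecomposable $A$ the argument stops right after Lemma 2. The inclusion of $Y$ in the base locus of $\Gamma_{00}$ still holds. (For indecomposable $A$ we shall see that $f\mapsto(f(0),\text{quadratic term of }f)$ maps $H^0(2\Theta)$ onto $\mathbb C\oplus\mathrm{Sym}^2T^*$, so $\dim\Gamma_{00}=2^g-1-\frac{g(g+1)}2$; for $g=4$ there are five independent sections vanishing on $Y$.) But we used (F3), and before it Riemann's description of $\operatorname{Sing}\Theta$, to pass to $C-C$, and both presuppose the curve $C$. We must produce $C$ from $Y$, and for that we use a criterion in terms of $\theta$ alone.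

**(F2)** (Shiota, Invent. Math. 83 (1986); Arbarello–De Concini, Duke 54 (1987).) An indecomposable ppav is the Jacobian of a smooth curve iff there are constant vector fields $D_1\ne0,D_2,D_3$ and $c_0\in\mathbb C$ with
$$D_1^4\theta\cdot\theta-4D_1^3\theta\cdot D_1\theta+3(D_1^2\theta)^2-3(D_2\theta)^2+3D_2^2\theta\cdot\theta+3D_1\theta\cdot D_3\theta-3D_1D_3\theta\cdot\theta+c_0\,\theta^2=0.$$

For $s\in T$ put $f_s(z)=\theta(z+s)\theta(z-s)\in H^0(A,2\Theta)$. If $\theta(s)=0$, write $\theta(z+s)=a_1+a_2+a_3+\cdots$ with $a_j=\frac1{j!}D_z^j\theta(s)$. As $\theta(z-s)=\theta(s-z)=-a_1+a_2-a_3+\cdots$, the product is $(a_2+a_4+\cdots)^2-(a_1+a_3+\cdots)^2$, i.e.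
$$f_s(z)=-(D_z\theta(s))^2+\Big[\tfrac14(D_z^2\theta(s))^2-\tfrac13D_z\theta(s)\,D_z^3\theta(s)\Big]+O(|z|^6).\tag{3}$$
The bracket is $\frac1{12}$ of $3(D_z^2\theta)^2-4D_z\theta\,D^3_z\theta$, which is what remains on $\Theta$ of the fourth-order part of (F2). So we should not throw away the sections vanishing only to order two. Their restrictions to $Y$ need not vanish, but are *determined by their quadratic terms*, and (3) then ties the fourth-order terms to the second-order ones. The next sections make this precise.

## 7. The Gauss map is dominant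

**Lemma 5.** Let $(A,\Theta)$ be indecomposable of dimension $g\ge2$. Then $\gamma:\Theta_{sm}\to P$ is dominant, hence generically finite.

*Proof.* Suppose not. Then through a general $s\in\Theta_{sm}$ passes a positive-dimensional irreducible component $F$ of a fiber of $\gamma$. At smooth points $s'$ of $F$ we have $T_{s'}F\subset\ker\gamma(s')=\ker\gamma(s)$. Let $B\ne0$ be the abelian subvariety generated by $F-F$. For large $k$, sums of $k$ differences of points of $F$ fill a dense subset of $B$. By generic smoothness the tangent space of $B$ at a general point is spanned by tangent spaces of $F$, all inside $\ker\gamma(s)$. So $\gamma(s)|_{T_0B}=0$. There are only countably many abelian subvarieties, and for each $B$ the set $\{s:\gamma(s)|_{T_0B}=0\}$ is closed in the irreducible variety $\Theta_{sm}$. By Baire, one fixed $B\ne0$ works for all $s\in\Theta_{sm}$. For $b\in T_0B$ the constant vector field $b$ is then tangent to $\Theta_{sm}$, so $\theta(s+tb)=0$ for small $t$, hence for all $t$. So $\Theta+B=\Theta$, contradicting the trivial stabilizer in (F1). $\square$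

## 8. The quadrics $Q_x$ attached to a curve of small ratio

**Standing setup.** $(A,\Theta)$ is indecomposable, $g\ge2$, and $Y\ni0$ is a curve of small ratio, with normalization $\nu:N\to Y\subset A$. The divisor $Z=\sum k_xx$ of $\nu^{-1}(\mathfrak m_0)\mathcal O_N$ has degree $m$. Put $e=d-m<m$. There is $s\in\Theta$ with $Y\not\subset\Theta-s$; otherwise $\Theta+y=\Theta$ for all $y\in Y$. For this $s$, $\nu^*\theta(\cdot+s)$ is a nonzero section of a bundle of degree $d$ vanishing on $Z$. So $d\ge m$ and $0\le e<m$.

**Step 1: define $Q$.** All elements of $H^0(2\Theta)$ are even. In suitable coordinates a basis consists of the functions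
$$\sum_{n\in\mathbb Z^g}\exp\big(2\pi i\,{}^t(n+\sigma)\tau(n+\sigma)+4\pi i\,{}^t(n+\sigma)z\big),\qquad \sigma\in\tfrac12\mathbb Z^g/\mathbb Z^g,$$
and $n\mapsto-n-2\sigma$ exchanges $z$ and $-z$. So an $f\in H^0(2\Theta)$ with $f(0)=0$ has multiplicity $\ge2$. If its quadratic term also vanishes, then $f\in\Gamma_{00}$ and $\nu^*f=0$ by Lemma 2. Hence $\nu^*f$ depends only on the quadratic term of $f$ at $0$. Which quadratic terms occur? By (3), $f_s$ with $s\in\Theta$ has quadratic term $-d\theta(s)^2$. By Lemma 5 the lines $\gamma(s)$ are dense in $P$, and an element of $\mathrm{Sym}^2T=(\mathrm{Sym}^2T^*)^*$ vanishing on a dense set of squares is zero. So the $d\theta(s)^2$, $s\in\Theta$, span $\mathrm{Sym}^2T^*$. (With $f_s(0)=\theta(s)^2\ne0$ for $s\notin\Theta$, this gives the surjectivity claimed in §6.) We obtain a linear map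
$$Q:\mathrm{Sym}^2T^*\to H^0(N,M),\qquad M:=\nu^*\mathcal O(2\Theta)(-2Z),\qquad \deg M=2d-2m=2e,$$
sending $h$ to $\nu^*f/1_Z^2$ for any $f$ with $f(0)=0$ and quadratic term $-h$. So
$$\nu^*f_s=1_Z^2\cdot Q(d\theta(s)^2)\qquad(s\in\Theta).\tag{4}$$
Write $Q(\gamma)=Q(\gamma^2)$ for $\gamma\in T^*$. For $x\in N$, after choosing a generator of the fiber $M_x$, the value at $x$ is a quadratic form $Q_x\in\mathrm{Sym}^2T$ on $T^*$. We write $Q_x(\cdot,\cdot)$ for the polar form, and $Q_x(p,\cdot)\in T$.

**Step 2: the local form at $Z$.** Let $x_0\in Z$ with local parameter $t$, $k=k_{x_0}$, and lift $\nu$ to $T$ as $z(t)=t^kv(t)$, $v:=v(0)\ne0$. Trivialize $1_Z$ by $t^k$. By (3) and (4), for all $s\in\Theta$,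
$$Q_t(d\theta(s))=-d\theta(s)(v(t))^2+t^{2k}\Big[\tfrac14(D^2_{v(t)}\theta(s))^2-\tfrac13D_{v(t)}\theta(s)D^3_{v(t)}\theta(s)\Big]+O(t^{4k}).$$
So $Q_t+v(t)^2\in\mathrm{Sym}^2T$ is $O(t^{2k})$ on a spanning set, hence is $O(t^{2k})$. Writing $\theta_v=D_v\theta$ etc.,
$$Q_t=-v(t)^2+t^{2k}q+O(t^{2k+1}),\quad q\in\mathrm{Sym}^2T,\quad q(d\theta(s))=\tfrac14\theta_{vv}(s)^2-\tfrac13\theta_v(s)\theta_{vvv}(s)\ \ \text{for all } s\in\Theta.\tag{5}$$

**Step 3: $Q_x\ne0$ for every $x\in N$.** On $Z$, $Q_x=-v^2\ne0$. If $\nu(x)\ne0$ and $Q_x=0$, then by (4) $\theta(\nu(x)+s)\theta(\nu(x)-s)=0$ for all $s\in\Theta$, i.e. $\Theta\subset(\Theta-\nu(x))\cup(\Theta+\nu(x))$. As $\Theta$ is irreducible, $\Theta=\Theta\pm\nu(x)$ for one sign, contradicting (F1).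

**Step 4: $P_0:=\{\gamma\in P:Q(\gamma)=0\}$ is a linear subspace, $P_0\ne P$.** We claim that $P_0$ is the set of $\gamma$ with $\operatorname{ord}_{x_0}\gamma(z(t))\ge2k_{x_0}$ for all $x_0\in Z$. If $Q(\gamma)=0$, then (5) gives $\gamma(v(t))^2=O(t^{2k})$, so $\gamma(v(t))=O(t^k)$ and $\gamma(z(t))=O(t^{2k})$. Conversely, the order conditions give $Q_t(\gamma)=O(t^{2k})$ at each point of $Z$. Then $Q(\gamma)$ has at least $2m>2e=\deg M$ zeros, so it vanishes. The conditions are linear, and $P_0\ne P$ because $Q_x\neq0$. ($P_0$ may be empty.) Put $P^\circ=P\setminus P_0$, and for $\gamma\in P^\circ$ let $F(\gamma)=\operatorname{div}Q(\gamma)$, of degree $2e$. This gives a morphism $F:P^\circ\to N^{(2e)}$.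

**Step 5: the divisors $E_s$.** Let $\Theta^\circ$ be the set of smooth $s\in\Theta$ with $\gamma(s)\in P^\circ$, dense and open by Lemma 5. For $s\in\Theta^\circ$ both factors of $\nu^*f_s\ne0$ are nonzero. Put $E_s=\operatorname{div}(\nu^*\theta(\cdot+s))-Z\ge0$, of degree $d-m=e$. By (4),
$$E_s+E_{-s}=F(\gamma(s)).\tag{6}$$
Let $\psi=\nu^*\circ\varphi_\Theta:A\to J(N)$. By the definition of $\varphi_\Theta$, $[E_s]=\psi(s)+\mathrm{const}$.

**Example: $Y=\{p-\iota p\}$ in a hyperelliptic Jacobian.** Take $N=C$, $\nu(x)=x-\iota x$. As $x-\iota x\sim2x-g^1_2$ and $2x\sim2y$ only if $x=y$ or both are Weierstrass points, $\nu$ is birational onto $Y$. Then $Z$ is the sum of the $2g+2$ Weierstrass points ($k=1$ there), $m=2g+2$, $d=\frac{2g}{g+1}m=4g$, $e=2g-2$. Write $\Theta=W_{g-1}-\kappa$ with $2\kappa=K_C$, and $s=D-\kappa$ with $D=p_1+\dots+p_{g-1}$ general, so that $-s$ corresponds to $K_C-D\sim\iota D$. The form $\omega$ spanning $\gamma(s)$ vanishes on $D$, and $\operatorname{div}\omega=D+\iota D$. If $x\notin\iota D$, then $h^0(K_C-D-x)=0$, so $h^0(D+x)=1$. So $\nu(x)+s\in\Theta$,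 i.e. $h^0(D+x-\iota x)>0$, holds only if $\iota x$ lies in $D+x$, i.e. $x$ is a Weierstrass point. By (5), at a Weierstrass point $Q_x(\omega)=-\omega(v)^2$ with $v$ tangent to $C$, and this is nonzero because $\omega$ does not vanish there. So $E_s\le F(\gamma(s))$ has no Weierstrass points, and it is supported on $\iota D$. The ordered $(p_1,\dots,p_{g-1})$ form a connected family, so by symmetry the multiplicities at the $\iota p_i$ are equal, and $E_s=2\iota D$. By (6), $F(\omega)=2\operatorname{div}\omega$ for general $\omega$. So $M\cong K_C^2$ and $Q_x(\omega)=c(\omega)\,\omega(x)^2$ with $c(\omega)$ independent of $x$. Comparing $x$ and $x'$ gives $Q_x(\omega)\,\omega(x')^2=Q_{x'}(\omega)\,\omega(x)^2$; by unique factorization $Q_x$ is a constant multiple of the square of the linear form $\omega\mapsto\omega(x)$. All $Q_x$ have rank $1$.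

## 9. The curve $Y$ generates $A$

**Lemma 6.** $Y$ generates $A$, and $\ker\psi$ is finite. The map $\gamma\mapsto F(\gamma)$ is generically finite on $P^\circ$; in particular $e\ge1$, and there is no subspace $U\subsetneq T$ with $Q_x\in\mathrm{Sym}^2U$ for all $x$.

*Proof.* Let $B$ be the abelian subvariety generated by $Y$, $b=\dim B$. The map $\mathrm{Pic}^0A\to\mathrm{Pic}^0B$ is surjective, and $\mathrm{Pic}^0B\to J(N)$, dual to the surjection $J(N)\to B$, has finite kernel. So $\dim\psi(A)=b$.

Suppose $b<g$. If $f(0)=0$ and the quadratic term of $f$ vanishes on $T_0B$, then the even function $f|_B$ vanishes to order $\ge4$ at $0$, so $\nu^*f$ vanishes on $4Z$ and is zero. Hence $F(\gamma)$ depends only on the class of $\gamma|_{T_0B}$, and the divisors $F(\gamma)$ form a family of dimension $\le b-1$. Since $E_s\le F(\gamma(s))$ and a divisor has finitely many effective subdivisors, the $E_s$ also form a family of dimension $\le b-1$. On the other hand $\Theta$ is ample and $\ker\psi$ has positive dimension, so $\Theta$ meets every translate of $(\ker\psi)^0$ and $\psi(\Theta)=\psi(A)$.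 So $\psi(\Theta^\circ)$ has dimension $b$, and so has the family of classes $[E_s]=\psi(s)+\mathrm{const}$: a contradiction.

So $b=g$ and $\ker\psi$ is finite. Now the $E_s$ form a family of dimension $\ge\dim\psi(\Theta)=g-1$, hence so do the $F(\gamma)$. As $\dim P^\circ=g-1$, $F$ is generically finite, and $e\ge1$ since $g-1\ge1$. If $Q_x\in\mathrm{Sym}^2U$ for all $x$, then $F$ factors through $\mathbb P(U^*)$, of dimension $<g-1$: a contradiction. $\square$

## 10. If all $Q_x$ have rank at most two, $A$ is a Jacobian

**Proposition 7.** Let $g\ge4$ and suppose $\operatorname{rk}Q_x\le2$ for all $x\in N$. Then $A=JC$ for a smooth curve $C$.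

*Proof.* **Step 1: bound the rank of $q$ on $v^\perp$.** Pick $x_0\in Z$ and use (5); let $v^\perp\subset T^*$ be the annihilator of $v$. We claim $q|_{v^\perp}$ has rank $\le1$. Otherwise choose a $2$-dimensional $U\subset v^\perp$ with $q|_U$ nondegenerate, $2$-dimensional $U_t\subset v(t)^\perp$ depending holomorphically on $t$ with $U_0=U$, and $\gamma_0$ with $\gamma_0(v)\ne0$. The term $-v(t)^2$ contributes nothing to entries involving $U_t$, so on $\langle\gamma_0\rangle\oplus U_t$ the Gram matrix of $Q_t$ is
$$\begin{pmatrix}-\gamma_0(v(t))^2+O(t^{2k})&O(t^{2k})\\O(t^{2k})&t^{2k}(q|_U+O(t))\end{pmatrix}.$$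
The off-diagonal blocks contribute $O(t^{6k})$ to the determinant. So it equals $t^{4k}\big(-\gamma_0(v)^2\det q|_U+O(t)\big)\ne0$ for small $t\ne0$, and $Q_t$ has rank $\ge3$: a contradiction.

**Step 2: write $q$ in the form that (F2) needs.** By Step 1, $q|_{v^\perp}$ is the square of a linear form on $v^\perp$, which is the restriction of some $D_2\in T$. Then $q-D_2^2$ vanishes on the hyperplane $v^\perp$, so it is divisible by $v$: $q=D_2^2+v\cdot D_3$ with $D_3\in T$. By (5), on $\Theta$,
$$\tfrac14\theta_{vv}^2-\tfrac13\theta_v\theta_{vvv}=(D_2\theta)^2+\theta_v\,D_3\theta.\tag{7}$$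

**Step 3: pass from $\Theta$ to all of $T$.** Consider
$$\mathcal H=\theta_{vvvv}\theta-4\theta_{vvv}\theta_v+3\theta_{vv}^2+12\big(\theta D_2^2\theta-(D_2\theta)^2\big)+12\big(\theta D_vD_3\theta-\theta_vD_3\theta\big).$$
Applying $D_v^4$ in $y$ to $\theta(z+y)\theta(z-y)$ and putting $y=0$ gives $2\theta\theta_{vvvv}-8\theta_{vvv}\theta_v+6\theta_{vv}^2$. Applying $D_2^2$ gives $2(\theta D_2^2\theta-(D_2\theta)^2)$, and $D_vD_3$ gives $2(\theta D_vD_3\theta-\theta_vD_3\theta)$. So $\mathcal H$ results from the operator $\frac12D_v^4+6D_2^2+6D_vD_3$ in $y$. For each $y$ the function $z\mapsto\theta(z+y)\theta(z-y)$ lies in $H^0(A,2\Theta)$, with automorphy factor independent of $y$, so $\mathcal H\in H^0(A,2\Theta)$. On $\Theta$, $\mathcal H$ equals $12$ times the difference of the two sides of (7), so it is $0$. As $\Theta$ is reduced, $\mathcal H/\theta\in H^0(A,\Theta)=\mathbb C\theta$, i.e. $\mathcal H=c\,\theta^2$. With $D_1=v\ne0$, with $2D_2$ in place of $D_2$, $-4D_3$ in place of $D_3$, and $c_0=-c$, this is the equation of (F2). $\square$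

Let $r$ be the rank of $Q_x$ for general $x\in N$. Rank is lower semicontinuous, so what remains is:

**Proposition 8.** If $g\ge4$, then $r\le2$.

The proof occupies §§11–14. The plan is as follows. If $r\ge3$, the general quadric $\{Q_x=0\}$ is irreducible, hence a rational variety. Over it lie the finitely many $s\in\Theta$ with $x\in E_s$, and their sum is a map from a rational variety to $A$, so it is a constant $\tau(x)$. Now look at a $\gamma$ where $x$ is a multiple point of $F(\gamma)$. If $\gamma$ leaves the branch hypersurface $\{c=0\}$, the point $x$ moves like a fractional power $c^{1/\mu}$, so $\tau(x)$ moves at that order in the direction $\tau'(x)$. But the points $s$, being governed by the Gauss map, can move at orders below $c$ only in the conormal direction of $\{c=0\}$. So this conormal direction, which is the polar $Q_x(p,\cdot)$, must be the single vector $\tau'(x)$. That is too rigid for a quadric of rank $\ge3$.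

**In §§11–14 we assume $r\ge3$ and $g\ge4$.**

## 11. Irreducible quadrics and a constant trace

Let $\mathcal Q_x=\{Q_x=0\}\subset P$ and $I=\{(x,\gamma):Q_x(\gamma)=0\}\subset N\times P$, an effective divisor.

**Step 1: $I$ is integral, and $F(\gamma)$ is reduced for general $\gamma$.** By §8, Step 3, $I$ contains no $\{x\}\times P$, so every component of $I$ dominates $N$. For general $x$ the fiber $\mathcal Q_x$ is integral, as its rank is $\ge3$. Every component of $I$ contributes, with its multiplicity, to this fiber; so there is one component, of multiplicity one. Thus $I$ is integral. Over $P^\circ$ the projection $I\to P$ is proper with finite fibers $F(\gamma)$, hence finite; it is flat, because $I$ is there a relative effective divisor. It is dominant since $e\ge1$. As $I$ is reduced and the characteristic is $0$, $F(\gamma)$ is reduced for general $\gamma$.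

Fix a nonempty open $U\subset P^\circ$ such that $\Theta_U:=\Theta^\circ\cap\gamma^{-1}(U)\to U$ is finite étale, of degree $G$ say, and $F(\gamma)$ is reduced for $\gamma\in U$. Let $I_U$ be the part of $I$ over $U$; $I_U\to U$ is finite étale.

**Step 2: the trace.** The divisors $E_s$, $s\in\Theta_U$, form a relative effective divisor $\mathcal E\subset N\times\Theta_U$, contained in $I\times_U\Theta_U$ by (6). It is finite flat over $\Theta_U$ with reduced fibers, so étale over $\Theta_U$ and hence over $U$. The map $\mathcal E\to I_U$, $(x,s)\mapsto(x,\gamma(s))$, is a map between finite étale covers of $U$, so it is finite étale. Summing $(x,s)\mapsto s\in A$ over its fibers gives a morphism $\mathrm{Tr}:I_U\to A$. If $s_1,\dots,s_G$ are the points of $\Theta_U$ over $\gamma$, then $\mathrm{Tr}(x,\gamma)=\sum_{i:\,x\in E_{s_i}}s_i$.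

**Step 3: it depends only on $x$.** For general $x$, $I_U\cap(\{x\}\times\mathcal Q_x)$ is a nonempty open subset of an integral quadric, which is rational. A rational map from a rational variety to an abelian variety is constant, so $\mathrm{Tr}$ is constant there. Hence the closure of $(\mathrm{pr}_1,\mathrm{Tr})(I_U)$ in $N\times A$ is an irreducible curve with one point over general $x\in N$. It is finite and birational over the smooth curve $N$, so it is the graph of a morphism $\tau:N\to A$, and
$$\sum_{i:\,x\in E_{s_i}}s_i=\tau(x)\qquad\text{for all }(x,\gamma)\in I_U.\tag{8}$$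

**Lemma 9.** $\tau$ is not constant; hence $\tau'(x)\ne0$ for general $x$.

*Proof.* Near a point $\gamma\in U$ the $s_i$ and the points $x_j$ of $F(\gamma)$ are holomorphic functions of $\gamma$. Let $a_{ij}=1$ if $x_j\in E_{s_i}$ and $0$ otherwise; this is locally constant, and $E_{s_i}=\sum_ja_{ij}x_j$. Let $\partial\ne0$ be a tangent vector at $\gamma$. From $[E_{s_i}]=\psi(s_i)+\mathrm{const}$ we get $\psi_*(\partial s_i)=\sum_ja_{ij}w_j$, where $w_j\in H^0(K_N)^*$ is the derivative along $\partial$ of the Abel–Jacobi image of $x_j$. If $\tau$ were constant, (8) would give $\sum_ia_{ij}\,\partial s_i=0$ for all $j$. Choose a Hermitian inner product on $H^0(K_N)^*$. As the $a_{ij}$ are real,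
$$\sum_i\|\psi_*\partial s_i\|^2=\sum_i\Big\langle\sum_ja_{ij}w_j,\psi_*\partial s_i\Big\rangle=\sum_j\Big\langle w_j,\sum_ia_{ij}\psi_*\partial s_i\Big\rangle=0 .$$
By Lemma 6 $\psi_*$ is injective, so $\partial s_i=0$. But $s_i$ is a local section of the Gauss map, $\gamma(s_i(\gamma))=\gamma$, so $\partial s_i\ne0$: a contradiction. $\square$

## 12. Extending $s$ and $E_s$ over $P^\circ$, and the locus of multiple points

**Step 1: the normalization.** Let $\pi:\widetilde\Theta\to P^\circ$ be the normalization of $P^\circ$ in the function field $\mathbb C(\Theta)$. It is finite of degree $G$. As $\Theta_U$ is smooth and finite over $U$, the part of $\widetilde\Theta$ over $U$ is $\Theta_U$.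

**Step 2: $E$ extends to a morphism $\widetilde\Theta\to N^{(e)}$.** The closure of the graph of $s\mapsto E_s$ lies in $\{(t,E):E\le F(\pi(t))\}$. This set is closed (pairs $E\le F$ form the image of $(E,E')\mapsto(E,E+E')$) and finite over $\widetilde\Theta$. So the closure is finite and birational over the normal variety $\widetilde\Theta$, hence isomorphic to it. Put $E'=F\circ\pi-E$; it extends $E_{-s}$.

**Step 3: $s$ extends to a morphism $\widetilde\Theta\to A$.** Indeed $\psi\circ s=[E]-\mathrm{const}$ is a morphism and $\psi$ is finite onto its image by Lemma 6. So the closure of the graph of $s$ lies in a closed subset of $\widetilde\Theta\times A$ that is finite over $\widetilde\Theta$, and we conclude as before.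

**Step 4: the differential relation.** Let $\tilde\gamma$ be a local lift of the point of $P$ to $T^*\setminus0$ and lift $s$ locally to $T$. Then $\tilde\gamma(ds)=0$ on the smooth part of $\widetilde\Theta$. Over $U$ this holds because $s$ moves in $\Theta$ and $\tilde\gamma$ is proportional to $d\theta(s)$; it extends by continuity.

**Step 5: multiple points.** Let $\mathcal W=\{(x,\gamma)\in I:\dot Q_x(\gamma)=0\}$, where the dot is the derivative along $N$ in a local trivialization of $M$; on $I$ its vanishing does not depend on choices. For $\gamma\in P^\circ$, $F(\gamma)$ is non-reduced at $x$ iff $(x,\gamma)\in\mathcal W$. So by §11, Step 1, $\dot Q\not\equiv0$ on the integral $I$. So $\mathcal W$, locally the zero set of one function on $I$, is empty or of pure dimension $g-2$. The set $\mathcal W^\circ:=\mathcal W\cap(N\times P^\circ)$ is finite over $P^\circ$.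

We next isolate the local computation behind "below order $c$, $s$ moves only in the conormal direction".

**Lemma 10.** Let $p\in P^\circ$ and let $(c,w)$, $w=(w_1,\dots,w_{g-2})$, be local coordinates of $P$ at $p$ such that $\pi$ is étale off $\{c=0\}$ near $p$. Over a small polydisc at $p$, $\widetilde\Theta$ is a disjoint union of charts with coordinates $(u,w)$, $c=u^n$. In each chart, with $s$ lifted to $T$,
$$s(u,w)\equiv s_0(w)+\zeta(u,w)\,n(w)\pmod{u^n},\tag{9}$$
where $\zeta$ is a scalar function with $\zeta(0,w)=0$ and $n(w)\in T$ is the conormal vector of $\{c=0\}$ at $(0,w)$: the element that annihilates the point and induces $dc$.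

*Proof.* Off $\{c=0\}$ each connected component of the cover is cyclic, because the fundamental group of the base is $\mathbb Z$. So it is $c=u^n$ with $u\neq0$. Its normal finite extension over the polydisc is unique, and it is the $(u,w)$-chart.

Choose affine coordinates $\tilde\gamma=(1,y_1,\dots,y_{g-1})$ and dual coordinates $s=(s^0,\dots,s^{g-1})$, and put $S=\tilde\gamma(s)=s^0+\sum y_is^i$. Since $\tilde\gamma(ds)=0$,
$$dS=\sum_{i\ge1}s^i\,dy_i=s_c\,dc+\sum_js_{w_j}dw_j,\qquad s_c=\sum_is^i\frac{\partial y_i}{\partial c},\quad s_{w_j}=\sum_is^i\frac{\partial y_i}{\partial w_j},$$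
with $s_c,s_{w_j}$ holomorphic in $(u,w)$. As $dc=nu^{n-1}du$, $\partial S/\partial u$ is divisible by $u^{n-1}$. So $S\equiv S_0(w)$ and $s_{w_j}=\partial S/\partial w_j\equiv\partial S_0/\partial w_j$ mod $u^n$. Comparing coefficients of $dy_i$,
$$s^i=\frac{\partial c}{\partial y_i}\,s_c+\sum_j\frac{\partial w_j}{\partial y_i}\,s_{w_j},\qquad s^0=S-\sum_iy_is^i .$$
Functions of $(c,w)$ agree modulo $u^n=c$ with their values at $c=0$. So modulo $u^n$, $s$ is a function of $w$ alone plus $s_c$ times
$$n(w)=\Big(-\sum y_i\tfrac{\partial c}{\partial y_i},\ \tfrac{\partial c}{\partial y_1},\dots,\tfrac{\partial c}{\partial y_{g-1}}\Big)\Big|_{c=0},$$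
which annihilates $\tilde\gamma$ and induces $dc$. Put $\zeta=s_c(u,w)-s_c(0,w)$ and absorb $s_c(0,w)n(w)$ into $s_0(w)$. $\square$

*A toy case in the plane.* Let $s(u)=(-\frac{u^3}3,u)$ and $\tilde\gamma=(1,u^2)$; then $\tilde\gamma(ds)=(-u^2+u^2)du=0$. Here $y=c=u^2$, $n=2$ and $n(w)=(0,1)$; indeed $s\equiv u\cdot(0,1)$ mod $u^2$. This is an inflection point, where the Gauss map ramifies.

## 13. Polars along the multiple locus

**Lemma 11.** Let $x$ be general in $N$ and let $\mathfrak c$ be an irreducible component of $\mathcal Q_x\cap\{\dot Q_x=0\}$ not contained in $P_0$. Then $Q_x(p,\cdot)\in T$ is proportional to $\tau'(x)$ for all $p\in\mathfrak c$.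

*Proof.* **Step 1: choose a good point.** Let $\mathcal W_1,\dots,\mathcal W_l$ be the irreducible components of $\mathcal W^\circ$ and $\Delta_j\subset P^\circ$ the image of $\mathcal W_j$, a closed irreducible hypersurface. Let $\Delta\subset P^\circ$ be the reduced union of all $\Delta_j$ and of the branch locus of $\pi$, which has pure codimension $1$ by purity. The set $I\cap(N\times\Delta_j)$ is finite over $\Delta_j$, so $\mathcal W_j$, of the same dimension $g-2$, is one of its irreducible components. Let $R_j\subsetneq\mathcal W_j$ be the closed subset consisting of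

(a) the intersections with the other $\mathcal W_i$;

(b) the intersections with the other irreducible components of $I\cap(N\times\Delta_j)$;

(c) the preimage of $\operatorname{Sing}\Delta$;

(d) the closure of the set of points outside (c) at which $(\mathcal W_j)_{red}\to\Delta_j$ is not étale.

As $\dim R_j\le g-3$, the fiber of $R_j$ over general $x$ has dimension $\le g-4$.

Let $x_0=x$ be general: it is not in the image of any $\mathcal W_j$ that does not dominate $N$; the fibers of all $R_j$ over $x_0$ have dimension $\le g-4$; $\operatorname{rk}Q_{x_0}=r$; $\dot Q_{x_0}\not\equiv0$ on $\mathcal Q_{x_0}$ (possible as $\dim\mathcal W\le g-2$); and $\tau'(x_0)\ne0$. Then $\dim\mathfrak c=g-3$, and the irreducible set $\{x_0\}\times(\mathfrak c\setminus P_0)$ lies in some $\mathcal W_j$. The vertex of $\mathcal Q_{x_0}$ has dimension $g-1-r\le g-4$. So a general $p\in\mathfrak c$ satisfies: $p\notin P_0$, $(x_0,p)\notin R_j$, and $p$ is not in the vertex. The assertion is a closed condition on $p$, so it suffices to treat such $p$.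

By (c), $p$ is a smooth point of $\Delta$, so $\Delta=\Delta_j$ near $p$. Choose coordinates $(c,w)$ of $P$ near $p$ with $\Delta=\{c=0\}$, and a local coordinate $\xi$ on $N$ at $x_0$. By (a), (b), (d), near $(x_0,p)$ the sets $\mathcal W$ and $I\cap(N\times\Delta)$ both coincide with one graph $\{c=0,\ \xi=\xi_0(w)\}$. Write $Q_\xi(c,w)$ for $Q_\xi$ at the affine lift of $(c,w)$. Since $p\notin P_0$, $Q_\xi(0,w)$ is not identically zero, and it vanishes exactly on $\xi=\xi_0(w)$. So $Q_\xi(0,w)=(\xi-\xi_0(w))^\mu\cdot$unit, and $\mu\ge2$ because $\dot Q=0$ on $\mathcal W$.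

**Step 2: identify the polar with the conormal.** Differentiate $Q_{\xi_0(w)}(0,w)=0$ in $w$ and use $\dot Q=0$ on $\mathcal W$: the differential $d_\gamma Q_{x_0}$ vanishes on $T_p\Delta$. The vector $Q_{x_0}(p,\cdot)\in T$ is nonzero, as $p$ is not in the vertex, and it annihilates $p$, as $Q_{x_0}(p)=0$. So it is proportional to the conormal vector $n(p)$ of $\Delta$ at $p$. In particular $\partial_cQ\ne0$ at $(x_0,p)$.

**Step 3: follow a root.** We have $Q_\xi(c,w)=\mathsf A(\xi,w)(\xi-\xi_0)^\mu+c\,\mathsf B(\xi,c,w)$ with $\mathsf A,\mathsf B\ne0$ at $(x_0,p)$. Put $c=\varrho^\mu$, $\xi=\xi_0+\varrho\eta$. After division by $\varrho^\mu$ the equation $Q=0$ becomes $\mathsf A\eta^\mu+\mathsf B=0$, which for $\varrho=0$ has $\mu$ simple nonzero roots. By the implicit function theorem there is a holomorphic root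
$$x_*(\varrho,w)=\xi_0(w)+\varrho\,\eta_0(\varrho,w),\qquad\eta_0(0,w)\ne0.$$

**Step 4: compare with the trace.** Near $p$, $\pi$ is étale off $\{c=0\}$, so Lemma 10 applies. Let $L$ be a common multiple of $\mu$ and of all the $n$'s of the charts over $p$, and put $c=\varpi^L$, $\varrho=\varpi^{L/\mu}$. In a chart with $c=u^n$, setting $u$ equal to $\varpi^{L/n}$ times an $n$-th root of unity gives $n$ sheets. In this way all $G$ sheets $s_i(\varpi,w)$ are holomorphic, with lifts to $T$. For $\varpi\ne0$ we are off $\Delta$, so $F$ is reduced, and on each sheet exactly one of $x_*\in E$, $x_*\in E'$ holds. Both conditions are closed, so the set of sheets with $x_*\in E$ is constant on the connected domain $\{\varpi\ne0\}$. By (8) on the dense open part lying over $U$, and by continuity, the sum of the $s_i(\varpi,w)$ over this set of sheets equals $\tau(x_*)$ in $A$, hence in $T$ up to a constant in $\Lambda$. By (9), with $u^n=c=\varpi^L$, this sum is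
$$\equiv s_\Sigma(w)+\zeta_\Sigma(\varpi,w)\,n(w)\pmod{\varpi^L}.$$
On the other side,
$$\tau(x_*)=\tau(\xi_0(w))+\tau'(\xi_0(w))\,\eta_0(0,w)\,\varpi^{L/\mu}+O(\varpi^{2L/\mu}).$$
As $\mu\ge2$, we have $0<L/\mu<L$. So we may compare coefficients of $\varpi^{L/\mu}$ at $p$: $\tau'(x_0)\,\eta_0(0,w)\in\mathbb C\,n(p)$. Since $\tau'(x_0)\ne0$ and $\eta_0(0,w)\ne0$, $n(p)$ is proportional to $\tau'(x_0)$, and by Step 2 so is $Q_{x_0}(p,\cdot)$. $\square$

## 14. Rank at least three is impossible

**End of the proof of Proposition 8.** Let $x$ be general. The hypersurface $\mathcal Q_x$ is singular only along its vertex, of codimension $r-1\ge2$ in it, so it is normal. Let $D_x=\operatorname{div}(\dot Q_x|_{\mathcal Q_x})$, an effective Weil divisor of class $2H$. It is nonempty since $\dim\mathcal Q_x=g-2>0$, and its components have dimension $g-3$, i.e. codimension $2$ in $P$.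

**Step 1: the components of $D_x$ are linear.** By Lemma 11 every component of $D_x$ lies in the linear space $P_0$ or in the linear space $\Lambda_x=\{p:Q_x(p,\cdot)\in\mathbb C\tau'(x)\}$. The preimage of a line under $Q_x:T^*\to T$, of rank $r$, has dimension at most $g-r+1$, so $\operatorname{codim}_P\Lambda_x\ge r-1\ge2$. Also $\operatorname{codim}_PP_0\ge2$, since $P_0\subset\mathcal Q_x$ and an irreducible quadric contains no hyperplane. So each component of $D_x$ *equals* $P_0$ or $\Lambda_x$, which is then a linear subspace of codimension $2$ in $P$ contained in $\mathcal Q_x$. Recall that linear subspaces of a quadric of rank $r$ have codimension $\ge\lceil r/2\rceil$ in $P$. Those with equality contain the vertex, because the span of an isotropic space and the vertex is isotropic.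

**Step 2: $r\ge5$.** There is no linear subspace of codimension $2$ in $\mathcal Q_x$, so $D_x=\emptyset$: a contradiction.

**Step 3: $r=4$.** Then $\operatorname{codim}\Lambda_x\ge3$, so $D_x=k\,P_0$. Intersect with a general $\mathbb P^3\subset P$, which misses the vertex (of codimension $4$). On the smooth quadric $\mathbb P^1\times\mathbb P^1$ a divisor of bidegree $(2,2)$ would equal $k$ times a line, of bidegree $(k,0)$ or $(0,k)$: impossible.

**Step 4: $r=3$.** Let $V_x\subset T$ be the image of $Q_x:T^*\to T$, so $\dim V_x=3$ and $Q_x\in\mathrm{Sym}^2V_x$. The quadric $\mathcal Q_x$ is the cone over a smooth conic in $\mathbb P(V_x^*)$. As $\lceil 3/2\rceil=2$, the components of $D_x$ contain the vertex, so each is the span of the vertex and a point of the conic. As $\deg D_x=4$, $D_x$ is the cone over a divisor of degree $4$ on the conic. Such a divisor is cut out by some $q'\in\mathrm{Sym}^2V_x$, since quadrics in $\mathbb P^2$ restrict onto $H^0(\mathbb P^1,\mathcal O(4))$. So $\dot Q_x/q'$ has neither zeros nor poles on the normal projective variety $\mathcal Q_x$ and is a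 constant $\lambda$. Hence $\dot Q_x-\lambda q'$ vanishes on $\mathcal Q_x$, so it lies in $\mathbb CQ_x$, and $\dot Q_x\in\mathrm{Sym}^2V_x$.

If $\kappa(x)$ is a local section of $\ker Q_x=V_x^\perp\subset T^*$, differentiating $Q_x(\kappa,\cdot)=0$ gives $Q_x(\dot\kappa,\cdot)=-\dot Q_x(\kappa,\cdot)=0$, so $\dot\kappa\in V_x^\perp$. So the subspace $V_x^\perp$, hence $V_x=V$, is constant for $x$ in a dense open set. By continuity $Q_x\in\mathrm{Sym}^2V$ for all $x\in N$, with $\dim V=3<g$. This contradicts Lemma 6. (Here $g\ge4$ is used.)

So $r\le2$. $\square$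

## 15. Theorems A and B

**Proof of Theorem A.** Let $(A,\Theta)$ be indecomposable, $g\ge4$, $\epsilon(A,\Theta)<2$. By §1, after a translation there is a curve $Y\ni0$ of small ratio. By Proposition 8, $\operatorname{rk}Q_x\le2$ for general $x$, hence for all $x\in N$. By Proposition 7, $A=JC$ for a smooth curve $C$ of genus $g$. By Proposition 4, $C$ is hyperelliptic. $\blacksquare$

For Theorem B we need one more fact.

**(F5)** (Bauer–Szemberg, J. reine angew. Math. 531 (2001).) $\epsilon=\frac{12}7$ for non-hyperelliptic Jacobians of dimension $3$.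

**Proof of Theorem B.** Part (i) is §3 and part (iii) is Proposition 3. For (ii), let $A$ be indecomposable. If $g=1$, then $\epsilon=1=\frac{2\cdot1}{1+1}$ by §3. Hyperelliptic Jacobians have $\epsilon=\frac{2g}{g+1}$, by §4 for $g=2$ and by Proposition 3 for $g\ge3$. Indecomposable ppavs of dimension $2$ and $3$ are Jacobians, and genus $2$ curves are hyperelliptic; for non-hyperelliptic genus $3$, $\epsilon=\frac{12}7$ by (F5). If $g\ge4$ and $A$ is not a hyperelliptic Jacobian, then $\epsilon\ge2$ by Theorem A. This is the list in (ii).

By (i), $\epsilon(A,\Theta)$ is the minimum over the indecomposable factors. It is $<2$ iff some factor has $\epsilon<2$, i.e. has dimension $\le3$ (the values being $1$, $\frac43$, $\frac32$, $\frac{12}7$) or is a hyperelliptic Jacobian. The values below $2$ are $\frac{2g}{g+1}$, where $b=g$, and $\frac{12}7=\frac{2\cdot6}{6+1}$, where $b=6$. $\blacksquare$
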